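\title{A bounded domain with smooth boundary whose envelope of holomorphy is infinitely sheeted}

\begin{abstract}
For every $n\ge5$ we construct a bounded domain $\Omega\subset\mathbb C^n$ with $C^\infty$ boundary whose envelope of holomorphy is infinitely sheeted: there are points $q_N\in\mathbb C^n$ over which the envelope has at least $N+1$ points, $N=1,2,\dots$. The sheets are produced by holomorphic discs with a common center whose boundaries enter $\Omega$ through very shallow openings. They are told apart by lifting $\Omega$, for each $N$, to a covering of an auxiliary Stein domain.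
\end{abstract}

\section{Introduction}\label{sec:intro}

In one variable every domain carries a holomorphic function that cannot be continued beyond it. In several variables all functions holomorphic on a domain $\Omega$ may extend simultaneously to a larger set; for instance, from a spherical shell in $\mathbb C^n$, $n\ge2$, they extend to the ball. Continuation along two different routes may lead to different values at the same point of $\mathbb C^n$, so the object that records the simultaneous extension is in general not a subset of $\mathbb C^n$ but a space spread over it.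

A \emph{Riemann domain} over $\mathbb C^n$ is a pair $(M,\pi)$ consisting of a connected complex manifold $M$ and a locally biholomorphic map $\pi:M\to\mathbb C^n$. A complex manifold $M$ (Hausdorff, with countable topology) is \emph{Stein} if the algebra $\mathcal O(M)$ of holomorphic functions separates points and provides local coordinates at every point, and if for each compact $K\subset M$ the hull
\[
\widehat K=\{p\in M:\ |F(p)|\le\max_K|F|\ \text{ for all }F\in\mathcal O(M)\}
\]
is compact. The \emph{envelope of holomorphy} of a domain $\Omega\subset\mathbb C^n$ is the smallest Stein Riemann domain $(\widetilde\Omega,\pi)$ over $\mathbb C^n$ to which all functions holomorphic on $\Omega$ extend; it exists and is Stein by the theorems of Cartan--Thullen and Oka. We use only the following properties: $\widetilde\Omega$ is Stein, there is a holomorphic map $j:\Omega\to\widetilde\Omega$ with $\pi\circ j=\mathrm{id}$, and every $f\in\mathcal O(\Omega)$ has an extension $\tilde f\in\mathcal O(\widetilde\Omega)$, $\tilde f\circ j=f$.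

Two distinct points of a fiber $\pi^{-1}(q)$ are separated by some $F\in\mathcal O(\widetilde\Omega)$, and $F$ is the extension of $F\circ j$. Thus $\#\pi^{-1}(q)$ counts the different ways in which the functions on $\Omega$ continue simultaneously to $q$. The envelope is \emph{schlicht} if $\pi$ is injective, \emph{finitely sheeted} if the numbers $\#\pi^{-1}(q)$, $q\in\mathbb C^n$, have a finite upper bound, and \emph{infinitely sheeted} otherwise. It is known that there are bounded domains with infinitely sheeted envelope, but in the classical examples the boundary is highly nonsmooth. The question we answer comes from Jupiter's paper \cite{Jupiter}: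

\begin{quote}
Is there, for some $n\ge2$, a bounded domain $\Omega\subset\mathbb C^n$ with smooth boundary whose envelope of holomorphy is infinitely sheeted?
\end{quote}

Here $\Omega$ has \emph{$C^\infty$ boundary} if each boundary point has a neighborhood $U$ with a real $C^\infty$ function $f$ such that $df\ne0$ and $\Omega\cap U=\{f<0\}$. One might guess that the answer is no. A simple way to force $N+1$ sheets (Example~\ref{ex:model}) uses a tube that winds $N$ times and whose width is of order $1/N$, whereas a bounded domain with smooth boundary looks like a half-space at one fixed scale near every boundary point and has no room for thinner and thinner tubes. The guess is wrong.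

\begin{theorem}\label{thm:main}
For every $n\ge5$ there is a bounded domain $\Omega\subset\mathbb C^n$ with $C^\infty$ boundary whose envelope of holomorphy $(\widetilde\Omega,\pi)$ is infinitely sheeted. More precisely, there are points $q_N\in\mathbb C^n$, $N=1,2,\dots$, with $\#\pi^{-1}(q_N)\ge N+1$.
\end{theorem}

We do not decide which $n\in\{2,3,4\}$ admit such domains, nor whether a single fiber can be infinite.

Section~\ref{sec:discs} gives a criterion for counting sheets. Section~\ref{sec:model} applies it to a model in $\mathbb C^3$ and describes the plan for passing to a smooth domain. The domain $\Omega\subset\mathbb C^5$ is built in Sections~\ref{sec:scales} and~\ref{sec:domain}. Sections~\ref{sec:log}--\ref{sec:fit} construct, for each $N$, a Stein manifold to which $\Omega$ lifts, and Section~\ref{sec:proof} completes the proof.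

Throughout, $\mathbb D$ is the unit disc in $\mathbb C$, $\operatorname{Log}$ is the principal logarithm, $\log^+=\max(\log,0)$, smooth means $C^\infty$, and psh means plurisubharmonic.

\section{Counting sheets with holomorphic discs}\label{sec:discs}

\subsection{Standard facts}
We allow Stein manifolds to be disconnected; a manifold is Stein if and only if each of its components is. The following facts are used.
\begin{itemize}
\item[(F1)] An open set $G\subset\mathbb C^n$ is Stein if and only if it is pseudoconvex, that is, admits a continuous psh function $\varrho\ge0$ with $\{\varrho\le C\}$ compact in $G$ for all $C$. Consequently, if $G$ is Stein, then so is $\{\psi<0\}$ for a continuous psh function $\psi:G\to[-\infty,\infty)$ (use $\varrho-1/\psi$; the function $-1/x$ is convex and increasing on $(-\infty,0)$), and so is $\{f\ne0\}$ for $f\in\mathcal O(G)$ (use $\varrho+\log^+|1/f|$).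
\item[(F2)] (Docquier--Grauert \cite{DG}.) Let $D$ be an open subset of a Stein manifold $M$ such that each point of the boundary of $D$ in $M$ has a neighborhood $U$ with $U\cap D$ Stein. Then $D$ is Stein.
\item[(F3)] (K.~Stein \cite{Stein}.) An unramified, unlimited covering of a Stein manifold, that is, a covering space in the topological sense with the induced complex structure, is Stein.
\item[(F4)] Sard's theorem (the critical values of a smooth real function form a null set); Whitney's theorem (every closed subset of $\mathbb R^m$ is the zero set of a smooth function $\ge0$); Runge's theorem (a function holomorphic near a compact set $K\subset\mathbb C$ with connected complement is a uniform limit of polynomials on $K$).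
\end{itemize}

\subsection{Lifting discs to the envelope}
A disc that starts in $\Omega$ and moves with its boundary in $\Omega$ may leave $\Omega$, but it cannot leave the envelope.

\begin{lemma}\label{lem:lift}
Let $\Omega\subset\mathbb C^n$ be a domain and let $\Phi:[0,1]\times\overline{\mathbb D}\to\mathbb C^n$ be continuous, with each $\Phi_\tau=\Phi(\tau,\cdot)$ holomorphic in $\mathbb D$. Put $\Gamma=(\{0\}\times\overline{\mathbb D})\cup([0,1]\times\partial\mathbb D)$ and assume $\Phi(\Gamma)\subset\Omega$. Then there is a continuous map $\widetilde\Phi:[0,1]\times\overline{\mathbb D}\to\widetilde\Omega$ with $\pi\circ\widetilde\Phi=\Phi$ and $\widetilde\Phi=j\circ\Phi$ on $\Gamma$.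
\end{lemma}

\begin{proof}
Let $K=j(\Phi(\Gamma))$. Since $\widetilde\Omega$ is Stein, $\widehat K$ is compact. There is $r>0$ such that for each $p\in\widehat K$ there is a holomorphic section $\sigma_p$ of $\pi$ over the ball $B(\pi(p),r)$ with $\sigma_p(\pi(p))=p$: a section through $p$ over a ball of radius $2r_p$ restricts to sections over balls of radius $r_p$ through all points near $p$, and finitely many such neighborhoods cover $\widehat K$. Choose $\eta>0$ with $|\Phi_\tau(\zeta)-\Phi_{\tau'}(\zeta)|<r/2$ whenever $|\tau-\tau'|\le\eta$.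

Suppose that a lift with the required properties exists on $[0,\tau_0]\times\overline{\mathbb D}$; for $\tau_0=0$ it is $j\circ\Phi_0$. Since $\pi$ is locally biholomorphic, $\widetilde\Phi_{\tau_0}$ is holomorphic in $\mathbb D$, and it maps $\partial\mathbb D$ into $K$. The maximum principle for $F\circ\widetilde\Phi_{\tau_0}$, $F\in\mathcal O(\widetilde\Omega)$, gives $\widetilde\Phi_{\tau_0}(\overline{\mathbb D})\subset\widehat K$. For $\tau_0\le\tau\le\min(\tau_0+\eta,1)$ define $\widetilde\Phi_\tau(\zeta)=\sigma_{p}(\Phi_\tau(\zeta))$ with $p=\widetilde\Phi_{\tau_0}(\zeta)$.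

This map is continuous. Fix $\zeta$ and $p$ as above and let $p'=\widetilde\Phi_{\tau_0}(\zeta')$. For $\zeta'$ close to $\zeta$ we have $|\pi(p)-\pi(p')|<r/2$, and $p'$ lies in the open image of $\sigma_p$, so $p'=\sigma_p(\pi(p'))$. Two continuous sections of a local homeomorphism from a Hausdorff space that agree at one point of a connected set agree on all of it. Hence $\sigma_p=\sigma_{p'}$ on $B(\pi(p),r)\cap B(\pi(p'),r)$, which contains $\Phi_\tau(\zeta')$. So $\widetilde\Phi_\tau(\zeta')=\sigma_p(\Phi_\tau(\zeta'))$ for all $\zeta'$ near $\zeta$ and all $\tau$ in the new interval, and the right side is continuous in $(\tau,\zeta')$.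

For $\zeta\in\partial\mathbb D$, the paths $\tau\mapsto\widetilde\Phi_\tau(\zeta)$ and $\tau\mapsto j(\Phi_\tau(\zeta))$ lift the same path and agree at $\tau_0$, so they are equal. Finitely many steps of length $\eta$ reach $\tau=1$.
\end{proof}

The initial disc is needed: for an annulus $\Omega\subset\mathbb C$ around the unit circle and $\Phi_\tau(\zeta)=\zeta$, a lift would extend $1/z$ holomorphically to $\mathbb D$.

Lemma~\ref{lem:lift} produces points of the envelope. To show that they are distinct we need functions on $\Omega$, and we obtain these by pulling back functions from a manifold that has enough of them.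

\begin{proposition}\label{prop:count}
Let $\Omega$ and $\Phi$ be as in Lemma~\ref{lem:lift}, and let $\tau_0,\dots,\tau_N\in[0,1]$ satisfy $\Phi_{\tau_k}(0)=q$ for all $k$. Let $\mathcal X$ be a complex manifold on which holomorphic functions separate points, let $\iota:\Omega\to\mathcal X$ be holomorphic, and let $\widehat D_k:\overline{\mathbb D}\to\mathcal X$, $k=0,\dots,N$, be continuous maps, holomorphic in $\mathbb D$, with $\widehat D_k=\iota\circ\Phi_{\tau_k}$ on $\partial\mathbb D$. If the points $\widehat D_0(0),\dots,\widehat D_N(0)$ are distinct, then $\#\pi^{-1}(q)\ge N+1$.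
\end{proposition}

\begin{proof}
The points $\tilde p_k=\widetilde\Phi_{\tau_k}(0)$ lie in $\pi^{-1}(q)$. Let $F\in\mathcal O(\mathcal X)$, $f=F\circ\iota\in\mathcal O(\Omega)$, and let $\tilde f$ be the extension of $f$. The functions $\tilde f\circ\widetilde\Phi_{\tau_k}$ and $F\circ\widehat D_k$ are continuous on $\overline{\mathbb D}$, holomorphic in $\mathbb D$, and both equal $f\circ\Phi_{\tau_k}$ on $\partial\mathbb D$. By the maximum principle they coincide, so $\tilde f(\tilde p_k)=F(\widehat D_k(0))$ for every $k$. Given $k\ne k'$, choose $F$ with different values at $\widehat D_k(0)$ and $\widehat D_{k'}(0)$; then $\tilde p_k\ne\tilde p_{k'}$.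
\end{proof}

\section{A model with $N+1$ sheets, and the plan}\label{sec:model}

\subsection{The model}
Fix an integer $N\ge1$ and a number $\varepsilon_1\in(0,\frac1{50}]$. The arc
\[
Z_N=\{(e^{2\pi iNx},x):\ 0\le x\le1\}\subset\mathbb C^2_{\alpha,b}
\]
is a helix that starts at $(1,0)$ and winds $N$ times around $\alpha=0$ while $b$ runs from $0$ to $1$. Near it, $b$ tells on which turn we are, so $\log\alpha$ has a single-valued branch. Let
\begin{align*}
U_1&=\{(\alpha,b):\ |\alpha-e^{2\pi iNx}|<\varepsilon_1\text{ and }|b-x|<\tfrac1{100N}\text{ for some }x\in[0,1]\},\\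
U_2&=\{(\alpha,b):\ |\alpha-1|<\tfrac1{10},\ |b|<\tfrac1{10N}\},
\end{align*}
and call $x$ \emph{admissible} for $(\alpha,b)\in U_1$ if it satisfies the two inequalities.

\begin{lemma}\label{lem:ell}
The formula $\ell(\alpha,b)=2\pi iNx+\operatorname{Log}(\alpha e^{-2\pi iNx})$, with $x$ admissible for $(\alpha,b)$, defines a holomorphic function on $U_1$ with $e^\ell=\alpha$ and $\ell(e^{2\pi iNx},x)=2\pi iNx$. On $U_1\cap U_2$ one has $\ell=\operatorname{Log}\alpha$.
\end{lemma}

\begin{proof}
Since $|\operatorname{Log}(1+\zeta)|\le2|\zeta|$ for $|\zeta|\le\frac12$, the $\operatorname{Log}$ term has modulus at most $0.04$. Two admissible values satisfy $2\pi N|x-x'|<2\pi/50<0.13$, so the corresponding values of $\ell$ differ by less than $0.21$. Both are logarithms of $\alpha$, so they differ by an element of $2\pi i\mathbb Z$ and are equal. Locally $x$ can be kept fixed, so $\ell$ is holomorphic. On $U_1\cap U_2$ an admissible $x$ satisfies $x<\frac1{10N}+\frac1{100N}$, so $2\pi Nx<0.7$ and $|\operatorname{Im}\ell|<\pi$.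
\end{proof}

\begin{example}\label{ex:model}
In $\mathbb C^3$ with coordinates $(z,\alpha,\beta)$ put $b=\beta/z$ and let $\Omega'=T\cup P$, where
\[
T=\{\tfrac12<|z|<2,\ (\alpha,b)\in U_1\},\qquad P=\{|z|<2,\ |\alpha-1|<\tfrac1{10},\ |\beta|<\tfrac1{20N}\}.
\]
The set $U_1$ is a union of bidiscs centered on the arc $Z_N$, so $U_1$ and $T$ are connected; $T$ meets $P$ at $(1,1,0)$, so $\Omega'$ is a bounded domain. On $T\cap P$ we have $|b|<\frac1{10N}$, hence $(\alpha,b)\in U_1\cap U_2$. By Lemma~\ref{lem:ell}, the functions $\ell(\alpha,b)$ on $T$ and $\operatorname{Log}\alpha$ on $P$ combine to a function $\iota\in\mathcal O(\Omega')$. Consider the discs $\Phi_x(\zeta)=(\zeta,e^{2\pi iNx},x\zeta)$, $0\le x\le1$. The disc $\Phi_0$ lies in $P$. On the boundary of $\Phi_x$ we have $b=x$, so it lies in $T$ and $\iota=2\pi iNx$ on it. The discs $\Phi_{k/N}$, $k=0,\dots,N$, all have center $(0,1,0)$. Proposition~\ref{prop:count} with $\mathcal X=\mathbb C$ and the constant maps $\widehat D_k\equiv2\pi ik$ shows that the envelope of $\Omega'$ has at least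 $N+1$ points over $(0,1,0)$.
\end{example}

The mechanism is that $b=\beta/z$ distinguishes the turns of the helix on the boundary circles, while at the center $z=0$ the coordinate $\beta=xz$ has forgotten $x$. The tube must be thin: if the bound $\frac1{100N}$ in $U_1$ is replaced by a number larger than $\frac1{2N}$, then $x=0$ and $x=\frac1N$ are both admissible for $(1,\frac1{2N})$ and give the values $0$ and $2\pi i$.

\subsection{The plan}\label{sec:plan}
To have all $N$ in one domain, add a variable $y$ and place the $N$-th family of discs at $y=y_N$, where $y_N\downarrow0$.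

\emph{Gates instead of tubes.} Since free-standing tubes of width tending to zero are incompatible with a smooth boundary, we make the tubes into shallow recesses of one smooth wall. Add a variable $w$, put all discs into the hyperplane $w=0$, and let the domain be given near their boundary circles by $\operatorname{Re}(zw)>Q(z,\alpha,b,y)$. A point with $w=0$ belongs to it exactly when $Q<0$; we call the set $\{Q<0\}$ the \emph{gates}. The function $Q$ is a sum of nonnegative terms that vanish on the boundary circles, minus a tiny positive function of $\operatorname{Re}y$. The terms that depend on $N$ carry a factor that is flat at $\operatorname{Re}y=0$ and absorbs the growth of derivatives as $N\to\infty$. The product $zw$ is essential. For a wall $\operatorname{Re}w>Q$, the discs $w=\mathrm{const}>\sup Q$ would have their boundaries in the domain for all values of $\alpha$ and $b$. In contrast, if $\zeta\mapsto(\zeta,w(\zeta),\dots)$ is a holomorphic disc, then $\operatorname{Re}(\zeta w(\zeta))$ has mean value $0$ on $\partial\mathbb D$, so the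 boundary cannot lie in $\{\operatorname{Re}(zw)>0\}$: such discs can attach to the domain only with the help of the gates.

\emph{A covering instead of a logarithm.} In front of the wall, where $\operatorname{Re}(zw)$ is larger than $Q$ can be, $\alpha$ and $b$ are free, and $\log\alpha$ does not exist on the domain (Remark~\ref{rem:alpha}). This is where the generality of Proposition~\ref{prop:count} is used. For each $N$ we construct a Stein open set $X\subset\mathbb C^5$ that contains $\Omega$ and the discs of the $N$-th family and is the union of an inner part $Y_0$, where $|zw|$ is small, and an outer part $Y_\infty$. The set $X$ is pinched along the \emph{neck} $Y_0\cap Y_\infty$, so that the neck lies in a region $J$ on which the logarithm has a branch $\Lambda$. Over $Y_0$ we take the covering on which the logarithm becomes single-valued, over $Y_\infty$ the trivial covering, and we glue them along the neck by means of $\Lambda$. The domain $\Omega$ lifts to the glued covering $\mathcal X$ because the logarithm has a branch on its inner part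 too. The centers of the discs do not lie in $J$, and they climb through the sheets of $\mathcal X$ as in the model.

\subsection{Coordinates}
From now on we work in $\mathbb C^5$ with coordinates $(z,w,\alpha,\beta,y)$ and put
\[
W=zw,\qquad b=\beta/z\ \ (z\ne0),\qquad t=\operatorname{Re}y .
\]
On $\{z\ne0\}$ the functions $(z,W,\alpha,b,y)$ are holomorphic coordinates.

\section{Three scales}\label{sec:scales}

Let
\[
g(t)=e^{-1/t^2}\ (t>0),\quad g(t)=0\ (t\le0);\qquad h(t)=e^{-|t|^{-1/2}}\ (t\ne0),\quad h(0)=0 .
\]
Both functions are smooth and flat at $0$ (each derivative is a polynomial in $|t|^{-1/2}$ times the function itself, up to sign). The depth of the gates will be $g(t)$, and the terms of $Q$ that confine $(\alpha,b)$ will carry the factor $h(t)$. The neck is placed at the intermediate scale $|W|\approx e^{-1/t}$, and $g(t)\ll e^{-1/t}\ll h(t)$ as $t\downarrow 0$. At this scale the gates are invisible, since $\operatorname{Re}W>-g$ makes $\operatorname{Re}(We^{1/t})$ almost nonnegative, while the confinement is still in force, since an inequality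 $h(t)\,d\lesssim e^{-1/t}$ makes $d$ tiny.

To define a pseudoconvex neck we need the intermediate scale as the modulus of a holomorphic function on the whole domain. The function $e^{-1/y}$ does not serve: the gates accumulate at $t=0$ and the wall is smooth there, so the domain contains points with $y=0$. The remedy is
\[
A=y^2+2zw,\qquad R=R(A)=\exp(-A^{-1/2}),\qquad u=zw/R(A),
\]
where $R$ and $u$ are defined for $\operatorname{Re}A>0$ by the principal branch. The term $2zw$ makes $\operatorname{Re}A$ positive in front of the wall and is negligible at the scale of the neck. Since $|\arg A^{-1/2}|<\pi/4$, we have $|R(A)|\le\exp(-|A|^{-1/2}/\sqrt2)$.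

\begin{lemma}\label{lem:scales}
For $E\ge2$ and $0<\varepsilon\le1$ there is a number $s(E,\varepsilon)\in(0,1)$, depending only on $E$ and $\varepsilon$, with the following property. Let $W,y\in\mathbb C$ and $\Sigma\in\mathbb R$ satisfy, with $t=\operatorname{Re}y$ and $A=y^2+2W$,
\begin{equation}\label{eq:wall}
|t|\le\tfrac14,\qquad\operatorname{Re}W>\Sigma-g(t),\qquad\Sigma\ge(\operatorname{Im}y)^2,\qquad\Sigma\ge h(t)\ \text{ if }t<0 .
\end{equation}
Then $\operatorname{Re}A>0$ and $t^2\le2|A|$. If moreover $|A|\le s(E,\varepsilon)$ and $u=W/R(A)$ satisfies $|u|\le E$, then $t>0$ and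
\[
\text{\rm(i)}\ \ |A-t^2|\le\varepsilon t^2,\qquad\text{\rm(ii)}\ \ \Sigma\le4Ee^{-1/t},\qquad\text{\rm(iii)}\ \ \operatorname{Re}u\ge-\varepsilon-\varepsilon|u| .
\]
\end{lemma}

\begin{proof}
For $|t|\le\frac14$ we have $g(t)\le t^2/4$, because $e^x\ge x^2/2\ge4x$ for $x=t^{-2}\ge16$. Hence
\[
\operatorname{Re}A=t^2-(\operatorname{Im}y)^2+2\operatorname{Re}W>t^2-(\operatorname{Im}y)^2+2\Sigma-2g(t)\ge\tfrac12t^2+(\operatorname{Im}y)^2,
\]
which gives the first two claims.

Let $\eta(s)=Ee^{-s^{-1/2}/\sqrt2}+e^{-1/(2s)}$, which tends to $0$ faster than any power of $s$ as $s\downarrow0$. Choose $s(E,\varepsilon)\in(0,1)$ such that for $0<s\le s(E,\varepsilon)$ and $0<\tau\le\sqrt{2s}$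
\begin{equation}\label{eq:small}
3\eta(s)+2\sqrt{2s\,\eta(s)}\le\tfrac\varepsilon8s^2,\qquad\tau^{-1}-\tau^{-1/2}>\log4E,\qquad e^{1-1/\tau^2+1/\tau}\le\varepsilon .
\end{equation}
Now let $s=|A|\le s(E,\varepsilon)$, $|W|\le E|R|$ and $\eta=\eta(s)$. From $t^2\le2s$ we get $g(t)\le e^{-1/(2s)}$. Therefore $|W|\le\eta$ and $(\operatorname{Im}y)^2\le\Sigma<|W|+g(t)\le\eta$. Since $A-t^2=2it\operatorname{Im}y-(\operatorname{Im}y)^2+2W$,
\[
|A-t^2|\le2\sqrt{2s\eta}+3\eta\le\tfrac\varepsilon8s^2 .
\]
So $t^2\ge s-\frac18s\ge\frac s2>0$ and $|A/t^2-1|\le\frac\varepsilon4s\le\frac14$, which proves (i).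

On the disc $|\zeta-1|\le\frac14$ the derivative of $\zeta^{-1/2}$ is at most $\frac12(\frac34)^{-3/2}<1$ in modulus, so $|\zeta^{-1/2}-1|\le|\zeta-1|$. With $\zeta=A/t^2$ and $|t|^{-1}\le\sqrt{2/s}$,
\begin{equation}\label{eq:root}
\bigl|A^{-1/2}-|t|^{-1}\bigr|\le|t|^{-1}\tfrac\varepsilon4s\le\tfrac\varepsilon4\sqrt{2s}\le\varepsilon .
\end{equation}
Thus $e^{-1}e^{-1/|t|}\le|R|\le e\,e^{-1/|t|}$, and $\Sigma\le E|R|+g(t)\le(eE+1)e^{-1/|t|}\le4Ee^{-1/|t|}$. If $t<0$, then $e^{-|t|^{-1/2}}\le\Sigma\le4Ee^{-1/|t|}$, that is, $|t|^{-1}-|t|^{-1/2}\le\log4E$, contrary to \eqref{eq:small}. So $t>0$ and (ii) holds. Also $g(t)/|R|\le e^{1-1/t^2+1/t}\le\varepsilon$ by \eqref{eq:small}. Finally, $\vartheta=\operatorname{Im}A^{-1/2}$ satisfies $|\vartheta|\le\varepsilon\le1$ by \eqref{eq:root}, and $u=|R|^{-1}We^{i\vartheta}$. Since $\operatorname{Re}W>-g(t)$ and $0<\cos\vartheta\le1$,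
\[
\operatorname{Re}u=|R|^{-1}(\operatorname{Re}W\cos\vartheta-\operatorname{Im}W\sin\vartheta)\ge-\frac{g(t)}{|R|}-|u|\,|\vartheta|\ge-\varepsilon-\varepsilon|u| .\qedhere
\]
\end{proof}

The last hypothesis in \eqref{eq:wall} is needed because $A$ does not distinguish $y$ from $-y$: it keeps all points with $t<0$ out of the range $|u|\le E$, where they would imitate points near the gates without being confined.

The auxiliary Stein sets will lie in
\[
G=\{p\in\Pi:\ \operatorname{Re}A>0,\ 1+u\ne0\},\qquad\Pi=\{|z|<3,\ |w|<1,\ |\alpha|<\tfrac32,\ |\beta|<4,\ |y|<1\}.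
\]
By (F1), applied to the pluriharmonic function $-\operatorname{Re}A$ on the polydisc $\Pi$ and then to the holomorphic function $1+u$, the set $G$ is Stein. The value $u=-1$ is excluded because the function that creates the neck has a pole there.

\section{The domain}\label{sec:domain}

\subsection{Fixed data}\label{sec:fixed}
Let $s_0=s(2,\frac1{20})$ and fix $t_0\in(0,\frac18]$ with $4t_0^2+g(2t_0)\le s_0/2$. The initial disc and a polydisc around it are
\[
D^*=\{(z,0,1,0,t_0):|z|\le1\},\qquad S=\{|z|<\tfrac32;\ |w|,|\alpha-1|,|\beta|,|y-t_0|<\gamma\}.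
\]
As $\gamma\to0$, $A\to t_0^2$ and $|R(A)|\to e^{-1/t_0}$ uniformly on $S$. Fix $\gamma\in(0,\frac14)$ such that
\begin{equation}\label{eq:S}
|A-t_0^2|<t_0^2/2,\qquad|w|\le|R(A)|/4,\qquad\text{hence }|u|<\tfrac12\qquad\text{on }S .
\end{equation}
Then $S\subset G$. We also fix the following smooth functions.
\begin{itemize}
\item $d_*(\alpha,b)=|\alpha-1|^2+|b|^2$.
\item For $N\ge1$, $d_N:\mathbb C^2\to[0,1]$ with zero set $Z_N$ and all partial derivatives of order $\le N$ bounded by $1$. To obtain it, take $f\ge0$ smooth with zero set $Z_N$ (Whitney) and a compactly supported smooth $\mu$ with $0\le\mu\le1$ and $\mu=1$ near $Z_N$. The function $\mu f+(1-\mu)$ vanishes exactly on $Z_N$ and equals $1$ outside a compact set, so each of its derivatives is bounded; multiply it by a small positive constant.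
\item $\theta$ with compact support in $(\frac14,4)$, $0\le\theta\le1$, $\theta=1$ on $[\frac13,3]$.
\item $\chi_1,\chi_2\ge0$ on $\mathbb R$ with $\chi_1(x)=0$ for $x\le\frac54$, $\chi_1(x)\ge1$ for $x\ge\frac43$, and $\chi_2(x)=0$ for $|x|\le1$, $\chi_2(x)\ge2$ for $|x|\ge2$.
\end{itemize}
Finally let $(y_N)_{N\ge1}$ be a sequence with
\begin{equation}\label{eq:lac}
0<y_1<t_0/16,\qquad0<y_{N+1}<y_N/16 .
\end{equation}
Everything in this section holds for any such sequence. In Section~\ref{sec:fit} we require in addition $y_N\le\bar y_N$ for certain numbers $\bar y_N>0$ that depend only on $N$, $t_0$ and $d_N$.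

\subsection{The wall}
The functions $\theta_N(t)=\theta(t/y_N)$ have supports in the intervals $(y_N/4,4y_N)$, which are disjoint by \eqref{eq:lac}. Define $\varphi=h(t)$ for $t\le0$ and
\[
\varphi=h(t)\Bigl\{\sum_N\theta_N(t)\bigl[d_N(\alpha,b)+(\tfrac t{y_N}-1)^2d_*(\alpha,b)\bigr]+\Bigl(1-\sum_N\theta_N(t)\Bigr)d_*(\alpha,b)\Bigr\}\qquad(t>0).
\]
For $t>0$ the zero set of $\varphi\ge0$ in the $(\alpha,b)$-plane is the helix $Z_N$ if $t=y_N$, and it contains the point $(1,0)$, common to all helices, for every $t$.

\begin{lemma}\label{lem:phi}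
The function $\varphi$ is smooth in $(\alpha,b,t)\in\mathbb C^2\times\mathbb R$.
\end{lemma}

\begin{proof}
For $t>0$ the sum is locally finite, so $\varphi$ is smooth where $t\ne0$. Fix $k$. For small $t>0$ at most one $\theta_N(t)$ is nonzero, and then $N\ge k$ and $y_N^{-1}\le4/t$. The $t$-derivatives of order $i\le k$ of $\theta(t/y_N)$ and of $(t/y_N-1)^2$ are then bounded by $C_kt^{-i}$ with $C_k$ independent of $N$, the derivatives of $d_N$ of order $\le k$ are bounded by $1$, and those of $d_*$ are locally bounded. So the derivatives of order $\le k$ of the expression in braces are $O(t^{-k})$ as $t\downarrow0$, locally uniformly in $(\alpha,b)$. Since all derivatives of $h$ are $O(|t|^M)$ for every $M$, all derivatives of $\varphi$ tend to $0$ as $t\to0$ from either side, locally uniformly. By the mean value theorem and induction on the order, $\varphi$ is smooth across $t=0$.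
\end{proof}

On $\{z\ne0\}$ put
\[
\Sigma=(\log|z|)^2+(\operatorname{Im}y)^2+\varphi+\chi,\qquad\chi=\chi_1(|\alpha|)+\chi_1(|b|)+\chi_2(t/t_0),\qquad Q=\Sigma-g(t).
\]
These are smooth functions of $(z,\alpha,b,y)$. The region $\operatorname{Re}W>Q$ is unbounded in $W$; we replace the half-plane by a disc. By Sard's theorem choose a regular value $k_0>0$ of $Q$ with $k_0\le\frac1{400}$ and $k_0+10\sqrt{k_0}\le s_0/2$, and let
\[
\rho=-\operatorname{Re}W+\frac{|W|^2}{4k_0}+Q=\frac{|W-2k_0|^2}{4k_0}-k_0+Q,\qquad\Omega_0=\{z\ne0,\ \rho<0\},\quad K=\{z\ne0,\ \rho\le0\}.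
\]

\begin{lemma}\label{lem:bounds}
{\rm(a)} At every point of $K$,
\[
|t|<\tfrac14,\quad|\log|z||<1,\quad|w|<1,\quad|\alpha|,|b|<\tfrac43,\quad|\beta|<4,\quad|y|<1,\quad|A|\le s_0 .
\]
The set $K$ is compact, and $d\rho\ne0$ on $\{\rho=0\}$.

{\rm(b)} Every point of $\Omega_0$ satisfies \eqref{eq:wall}, and $|u|>2$ or $\operatorname{Re}u\ge-\frac12$. In particular $\Omega_0\subset G$.
\end{lemma}

\begin{proof}
(a) On $K$ we have $Q\le k_0$, so each of the nonnegative terms of $\Sigma$ is at most $k_0+g(t)$; also $|W-2k_0|^2\le4k_0(k_0-Q)\le4k_0(k_0+g(t))$. From $\chi\le k_0+1<2$ we get $|t|<2t_0\le\frac14$, hence $g(t)\le g(2t_0)\le e^{-16}$ and $k_0+g(t)<\frac12$. Then $\chi<1$ gives $|\alpha|,|b|<\frac43$; moreover $|\log|z||<1$, $|y|^2<\frac1{16}+\frac12<1$ and $|\beta|=|z||b|<\frac43e<4$. Next $|W|\le2k_0+2\sqrt{k_0}\le5\sqrt{k_0}\le\frac14$, so $|w|\le e/4<1$, and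
\[
|A|\le t^2+(\operatorname{Im}y)^2+2|W|\le4t_0^2+k_0+g(2t_0)+10\sqrt{k_0}\le s_0 .
\]
The set $K$ is closed in $\{z\ne0\}$, bounded, and contained in $\{|z|\ge e^{-1}\}$, so it is compact. In the coordinates $(z,W,\alpha,b,y)$ the function $Q$ does not depend on $W$. If $d\rho=0$ at a point, then $W=2k_0$ and $dQ=0$ there; if also $\rho=0$, then $Q=k_0$, which is impossible for a regular value.

(b) On $\Omega_0$ we have $\operatorname{Re}W>Q=\Sigma-g(t)$, and $\Sigma\ge\varphi=h(t)$ if $t<0$. So \eqref{eq:wall} holds and $\operatorname{Re}A>0$. If $|u|\le2$, then Lemma~\ref{lem:scales}(iii) with $E=2$, $\varepsilon=\frac1{20}$ applies because $|A|\le s_0$, and gives $\operatorname{Re}u\ge-\frac3{20}$. In either case $u\ne-1$, and by (a) the point lies in $\Pi$.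
\end{proof}

\subsection{Attaching the initial disc}
The set $\Omega_0$ avoids $z=0$, so it contains none of our discs. We enlarge it inside $S$ so as to include $D^*$. Let $\mu$ be smooth with compact support in $\{z\ne0\}$, $0\le\mu\le1$, $\mu=1$ near $K$, and put $r=\mu\rho+(1-\mu)$. Then $r$ is smooth on $\mathbb C^5$, $r=\rho$ near $K$, and $r>0$ outside $K$; thus $\{r<0\}=\Omega_0$ and $dr\ne0$ on $\{r=0\}$. Let $\sigma\ge0$ be smooth with compact support in $S$ and $\sigma=1$ on $D^*$. By Sard's theorem choose a regular value $T>\max(0,\max_{D^*}r)$ of $r/\sigma$ on $\{\sigma>0\}$. Put $f_0=r-T\sigma$, which is negative on $D^*$ and on $\Omega_0$, and define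
\[
\Omega=\text{the connected component of }\{f_0<0\}\text{ that contains }D^* .
\]
For $N\ge1$ consider the discs, parametrized by $\zeta\in\overline{\mathbb D}$,
\[
D^t(\zeta)=(\zeta,0,1,0,t)\quad(y_N\le t\le t_0),\qquad D_x(\zeta)=(\zeta,0,e^{2\pi iNx},x\zeta,y_N)\quad(0\le x\le1).
\]
Then $D^{t_0}=D^*$ and $D^{y_N}=D_0$, and the discs $D_{k/N}$, $k=0,\dots,N$, have the common center
\[
q_N=(0,0,1,0,y_N).
\]

\begin{proposition}\label{prop:domain}
{\rm(a)} $\Omega$ is a bounded domain with $C^\infty$ boundary, and $\Omega\subset\Omega_0\cup S\subset G$. There is a smooth function $r_\Omega$ on $\mathbb C^5$ with $\Omega=\{r_\Omega<0\}$ and $dr_\Omega\ne0$ on $\{r_\Omega=0\}$.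

{\rm(b)} For every $N$ the boundary circles of all $D^t$ and $D_x$ lie in $\Omega\cap\Omega_0$. Hence the family $\Phi^N$ that runs through $D^t$ from $t=t_0$ down to $t=y_N$ and then through $D_x$ from $x=0$ to $x=1$ satisfies the hypotheses of Lemma~\ref{lem:lift}.
\end{proposition}

\begin{proof}
(a) If $f_0(p)<0$, then $r(p)<0$ or $\sigma(p)>0$, so $p\in\Omega_0\cup S$; this set is bounded and contained in $G$. We claim that $df_0\ne0$ on $\{f_0=0\}$. Where $\sigma>0$, write $f_0=\sigma\cdot(r/\sigma-T)$; on $\{f_0=0\}$ this gives $df_0=\sigma\,d(r/\sigma)\ne0$. Where $\sigma=0$, also $d\sigma=0$ because $\sigma\ge0$, and $r=0$, so $df_0=dr\ne0$.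

A point $p\in\partial\Omega$ satisfies $f_0(p)=0$. By the implicit function theorem it has a neighborhood $U$ such that $U\cap\{f_0<0\}$ is connected and dense in $U\cap\{f_0\le0\}$. This connected set meets $\Omega$, so $U\cap\Omega=U\cap\{f_0<0\}$ and $U\cap\{f_0\le0\}\subset\overline\Omega$. Thus the boundary is $C^\infty$. Moreover the union $O$ of $\Omega$ and all these $U$ is an open neighborhood of $\overline\Omega$ with $f_0>0$ on $O\setminus\overline\Omega$. Take $\mu_1$ smooth with compact support in $O$, $0\le\mu_1\le1$, $\mu_1=1$ near $\overline\Omega$. Then $r_\Omega=\mu_1f_0+(1-\mu_1)$ equals $f_0$ near $\overline\Omega$ and is positive outside $\overline\Omega$.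

(b) On these circles $W=0$, $|z|=1$ and $\operatorname{Im}y=0$, so $\rho=Q=\varphi+\chi-g(t)$. Since $|\alpha|=1$, $|b|\le1$ and $0<t\le t_0$, we have $\chi=0$. On $\partial D^t$ we have $(\alpha,b)=(1,0)$, where $d_*$ and all $d_M$ vanish, so $\varphi=0$. On $\partial D_x$ we have $(\alpha,b)=(e^{2\pi iNx},x)\in Z_N$ and $t=y_N$, so $\theta_N=1$, the other $\theta_M$ vanish, $d_N=0$ and $t/y_N-1=0$; again $\varphi=0$. Hence $\rho=-g(t)<0$ and the circles lie in $\Omega_0\subset\{f_0<0\}$. Their union is connected and contains $\partial D^*\subset\Omega$, so it lies in $\Omega$.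
\end{proof}

\begin{remark}\label{rem:alpha}
The function $\alpha$ has zeros in $\Omega$. Take $N$ with $h(y_N)<k_0$. The points $(1,w,1,0,y_N)$, $0\le w\le2k_0$, have $\rho\le-g(y_N)<0$ and start on $\partial D_0$, and the points $(1,2k_0,\alpha,0,y_N)$, $|\alpha|\le1$, have $\rho=Q-k_0\le h(y_N)-k_0<0$. All of them therefore lie in $\Omega$.
\end{remark}

\section{A branch of the logarithm}\label{sec:log}

Fix $N\ge1$ for Sections~\ref{sec:log}--\ref{sec:fit}; we suppress it in the notation for most constants. The goal of this section is an open set $J\subset G$, defined by an upper bound on psh penalty terms, on which a suitable logarithm has a branch.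

\subsection{The function $\alpha+\omega$}
The inner part of $\Omega$ contains not only the $N$-th gate but also all the other gates, near which $(\alpha,b)$ follows other helices $Z_M$, and regions where $|A|$ is not small and $(\alpha,b)$ is hardly confined at all. So we do not try to define $\log\alpha$ there. Instead we add to $\alpha$ a function of $A$ that vanishes at the level of the $N$-th gate and dominates $\alpha$ far from it. Let $A_N=y_N^2$ and
\[
\Theta(A)=\frac{A-A_N}{A+A_N},\qquad\omega=L\,\Theta(A)^2,
\]
where $L>0$ is a large constant fixed in Section~\ref{sec:fit}; the results of this section and the next hold for every $L>0$ and every $y_N\in(0,1)$. On $G$ the function $\omega$ is holomorphic and $|\omega|<L$, since $\operatorname{Re}A>0$. The square makes $\omega\ge0$ for real $A$ on both sides of $A_N$.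

Where $|\omega|<|\alpha|$ and $(\alpha,b)\in U_1$, a logarithm of $\alpha+\omega$ is $\ell+\operatorname{Log}(1+\omega/\alpha)$. Where $|\omega|>|\alpha|$ and $\operatorname{Re}\omega>0$, one is $\operatorname{Log}\omega+\operatorname{Log}(1+\alpha/\omega)$, whatever $(\alpha,b)$ is. In the transition zone $|\omega|\approx1$ we need $\alpha\approx1$ and $b\approx0$ to join the two; this is the purpose of the term $(t/y_N-1)^2d_*$ in $\varphi$. Accordingly we need one penalty for leaving $U_1$, switched off where $\operatorname{Re}\omega$ is large, and one for leaving $U_2$, switched on only in the transition zone.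

\subsection{Penalty functions}
Let $\kappa=\log(400N)/\log5>3$, and take $\varepsilon_1=\frac1{32\kappa}$ in the definition of $U_1$.

\begin{lemma}\label{lem:poly}
There are finitely many polynomials $P_i(\alpha,b)$ and a number $\lambda>1$ such that $|P_i|<1$ on $Z_N$ for all $i$ and $\max_i|P_i|\ge\lambda$ on $K_1=\{|\alpha|\le\frac32,\ |b|\le8\}\setminus U_1$.
\end{lemma}

\begin{proof}
Let $(\alpha_0,b_0)\in K_1$. We find a polynomial $P$ with $|P|<1$ on $Z_N$ and $|P(\alpha_0,b_0)|>1$. If $b_0\notin[0,1]$, apply Runge's theorem on $[0,1]\cup\{b_0\}$ to the function equal to $0$ near $[0,1]$ and to $2$ near $b_0$, and obtain a polynomial in $b$ alone. If $b_0\in[0,1]$, then $a=|\alpha_0-e^{2\pi iNb_0}|>0$ because $(\alpha_0,b_0)\notin Z_N$. Let $\mathcal T$ be a Taylor polynomial of $e^{2\pi iNb}$ with error less than $a/4$ on $[0,1]$, and $P=2(\alpha-\mathcal T(b))/a$. Then $|P|<\frac12$ on $Z_N$ and $|P(\alpha_0,b_0)|>\frac32$. Finitely many of the open sets $\{|P|>1\}$ cover the compact set $K_1$; let $\lambda$ be the minimum of $\max_i|P_i|$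 on $K_1$.
\end{proof}

The penalties must be psh across $z=0$, through which the discs pass, but $b=\beta/z$ has a pole there. So we clear denominators. Let $m\ge1$ bound the degrees of the $P_i$ in $b$, and put
\[
P_i^*(z,\alpha,\beta)=z^mP_i(\alpha,\beta/z),\qquad\delta=\min\Bigl(\frac12,\frac{\log\lambda}{2m}\Bigr).
\]
The $P_i^*$ are polynomials. The price is that they detect departure from $U_1$ only where $|z|\ge e^{-\delta}$, so small $|z|$ has to be penalized separately. Choose $c\in(0,\frac14]$ so small that, with
\begin{equation}\label{eq:cV}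
V=3+\tfrac12\log\tfrac1c,\qquad M_1=48\kappa V,\qquad M_2=4\kappa V,\qquad\text{we have}\quad2cV+4cM_1\le\delta;
\end{equation}
this is possible because $cV\to0$ as $c\to0$. The form of $V$ is dictated by the neck (Lemma~\ref{lem:neck}). Define
\[
v_1=\frac{2(V+2M_1)}{\log\lambda}\log^+\max_i|P_i^*|,\qquad v_2=\frac{2V}{\log5}\log^+\bigl(100N\max(|\alpha-1|,|\beta|)\bigr).
\]
These functions are continuous, psh and $\ge0$ on $\mathbb C^5$. Let $C_i=\sup_\Pi v_i$. On $\Pi$ we have $\max(|\alpha-1|,|\beta|)<4$, so $C_2\le2\kappa V=M_2/2$. At points of $\Pi$,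
\begin{align}
|z|\ge e^{-\delta},\ (\alpha,b)\notin U_1&\ \Longrightarrow\ v_1\ge V+2M_1,\label{eq:pen1}\\
|z|\ge\tfrac12,\ (\alpha,b)\notin U_2&\ \Longrightarrow\ v_2\ge2V.\label{eq:pen2}
\end{align}
For \eqref{eq:pen1}: $|b|<4e^{1/2}<8$, so $(\alpha,b)\in K_1$ and $|P_i^*|=|z|^m|P_i|\ge e^{-m\delta}\lambda\ge\lambda^{1/2}$ for some $i$. For \eqref{eq:pen2}: either $|\alpha-1|\ge\frac1{10}$ or $|\beta|=|z||b|\ge\frac1{20N}$, so $100N\max(|\alpha-1|,|\beta|)\ge5$.

Now put, on $G$,
\[
v=\max\bigl(v_1-M_1\operatorname{Re}\omega,\ v_2-M_2\operatorname{Re}(\omega-1)^2\bigr),\qquad J=\bigl\{p\in G:\ z\ne0,\ \log^+\tfrac1{|z|}+2cv<2cV\bigr\}.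
\]
The function $v$ is continuous and psh, since $\operatorname{Re}\omega$ and $\operatorname{Re}(\omega-1)^2$ are pluriharmonic. The constant $M_2$ has to exceed $C_2$, so that $v_2$ is switched off near $\omega=0$, where $(\alpha,b)$ must be free to run along the helix. As a result $v_2$ is effective only where $\operatorname{Re}(\omega-1)^2<V/M_2=\frac1{4\kappa}$, and $\varepsilon_1$ and $V/M_1=\frac1{48\kappa}$ are adapted to this width.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2]
\fill[gray!25] plot[domain=-1.9:1.9,samples=40] ({1-0.3*cosh(\x)},{0.3*sinh(\x)}) -- cycle;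
\fill[gray!25] plot[domain=-1.1:1.1,samples=30] ({1+0.3*cosh(\x)},{0.3*sinh(\x)}) -- cycle;
\fill[gray!25] (1.5,-1.25) rectangle (2.5,1.25);
\draw[dashed] plot[domain=-1.54:1.54,samples=40] ({1-0.42*cosh(\x)},{0.42*sinh(\x)});
\draw[dashed] (2,-1.25) -- plot[domain=-1.51:1.51,samples=40] ({1+0.42*cosh(\x)},{0.42*sinh(\x)}) -- (2,1.25);
\draw[thick] (-0.025,-1.25) -- (-0.025,1.25);
\draw[dotted] (0,-1) arc (-90:90:1);
\draw[->] (-0.3,0) -- (2.7,0) node[right] {$\operatorname{Re}\omega$};
\fill (0,0) circle (0.02) node[below right] {$0$};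
\fill (1,0) circle (0.02) node[below right] {$1$};
\node at (0.22,0.3) {$\mathcal L$};
\node at (1.1,0.85) {$\mathcal M$};
\node at (2.25,0.5) {$\mathcal R$};
\end{tikzpicture}
\caption{The $\omega$-plane, not to scale. On $J$ the values of $\omega$ lie to the right of the thick line $\operatorname{Re}\omega=-\frac1{48\kappa}$. The shaded region $\mathcal L$ lies inside the unit circle (dotted); there $|\omega|<|\alpha|$. In the shaded region $\mathcal R$ one has $|\omega|>|\alpha|$. The region $\mathcal M$ between the dashed curves overlaps both; there $\alpha$ is close to $1$.}\label{fig:omega}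
\end{figure}

\begin{lemma}\label{lem:branch}
On $J$ one has $\alpha+\omega\ne0$, and there is a holomorphic function $\Lambda$ on $J$ with $e^\Lambda=\alpha+\omega$ such that $\Lambda=\operatorname{Log}\omega+\operatorname{Log}(1+\alpha/\omega)$ where $\operatorname{Re}\omega>\frac32$, and $(\alpha,b)\in U_1$, $\Lambda=\ell(\alpha,b)$ where $\omega=0$.
\end{lemma}

\begin{proof}
On $J$ we have $v<V$, so both arguments of the maximum are less than $V$. We draw three consequences.
\begin{itemize}
\item[(A)] $\operatorname{Re}\omega>-\frac1{48\kappa}$, because $-M_1\operatorname{Re}\omega<V-v_1\le V$.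
\item[(B)] If $\operatorname{Re}\omega<2$, then $|z|>\frac12$, $(\alpha,b)\in U_1$ and $1-\varepsilon_1<|\alpha|<1+\varepsilon_1$. Indeed $v\ge-M_1\operatorname{Re}\omega>-2M_1$, so $\log^+\frac1{|z|}<2cV+4cM_1\le\delta$ and $|z|>e^{-\delta}>\frac12$. Also $v_1<V+M_1\operatorname{Re}\omega<V+2M_1$, and \eqref{eq:pen1} applies.
\item[(C)] If $\operatorname{Re}\omega<2$ and $\operatorname{Re}(\omega-1)^2<\frac1{4\kappa}$, then $(\alpha,b)\in U_2$, because $v_2<V+\frac{M_2}{4\kappa}=2V$ and \eqref{eq:pen2} applies.
\end{itemize}
We define $\Lambda$ on three open subsets of $J$ (Figure~\ref{fig:omega}).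

$\mathcal R=\{\operatorname{Re}\omega>\frac32\}\cup\{1<\operatorname{Re}\omega<2,\ \operatorname{Re}(\omega-1)^2>\frac1{8\kappa}\}$. Here $|\omega|>|\alpha|$. In the first set $|\alpha|<\frac32<|\omega|$. In the second, $(\operatorname{Re}\omega-1)^2\ge\operatorname{Re}(\omega-1)^2$ gives $|\omega|>1+(8\kappa)^{-1/2}>1+\varepsilon_1>|\alpha|$ by (B). Put $\Lambda=\operatorname{Log}\omega+\operatorname{Log}(1+\alpha/\omega)$.

$\mathcal M=\{\operatorname{Re}\omega<2,\ \operatorname{Re}(\omega-1)^2<\frac1{4\kappa}\}$. Here $(\alpha,b)\in U_1\cap U_2$ by (B) and (C), and $\operatorname{Re}(\alpha+\omega)>0.9-\frac1{48\kappa}>0$ by (A). Put $\Lambda=\operatorname{Log}(\alpha+\omega)$.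

$\mathcal L=\{\operatorname{Re}\omega<1,\ \operatorname{Re}(\omega-1)^2>\frac1{8\kappa}\}$. Let $a=\operatorname{Re}\omega\in(-\epsilon,1)$, $\epsilon=\frac1{48\kappa}$. Then $(\operatorname{Im}\omega)^2<(1-a)^2-\frac1{8\kappa}$. The convex function $a^2+(1-a)^2$ has the values $1+2\epsilon+2\epsilon^2\le1+3\epsilon$ and $1$ at the end points, so
\[
|\omega|^2<a^2+(1-a)^2-\tfrac1{8\kappa}\le1+\tfrac1{16\kappa}-\tfrac1{8\kappa}=1-2\varepsilon_1<(1-\varepsilon_1)^2<|\alpha|^2 .
\]
Put $\Lambda=\ell(\alpha,b)+\operatorname{Log}(1+\omega/\alpha)$, which makes sense by (B).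

The three sets cover $J$: if $\operatorname{Re}\omega\le\frac32$ at a point outside $\mathcal M$, then $\operatorname{Re}(\omega-1)^2\ge\frac1{4\kappa}$, which excludes $\operatorname{Re}\omega=1$, so the point is in $\mathcal L$ or in $\mathcal R$. The sets $\mathcal L$ and $\mathcal R$ are disjoint, since $\operatorname{Re}\omega>1$ on $\mathcal R$. On $\mathcal M\cap\mathcal R$ both $\omega$ and $1+\alpha/\omega$ have positive real part, so the imaginary part of $\operatorname{Log}\omega+\operatorname{Log}(1+\alpha/\omega)$ lies in $(-\pi,\pi)$ and the sum is $\operatorname{Log}(\alpha+\omega)$. On $\mathcal M\cap\mathcal L$ we have $\ell=\operatorname{Log}\alpha$ by Lemma~\ref{lem:ell}, and both $\alpha$ and $1+\omega/\alpha$ have positive real part, so the same argument applies. Points with $\omega=0$ lie in $\mathcal L$, where the formula gives $\Lambda=\ell$.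
\end{proof}

\section{The neck and the covering}\label{sec:cover}

\subsection{A function of one variable}
We want a Stein set on which the penalty $\log^+\frac1{|z|}+2cv$ is forced to be small on the neck but is unconstrained near $u=0$, where the discs lie, and for very large $|u|$, where $\Omega$ is unconfined. So we add to the penalty a function of $u$ that is very negative near $0$ and near $\infty$, close to $0$ on a whole annulus, and almost nonpositive on the part of the $u$-plane that $\Omega$ occupies near the gates. Such a function is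
\[
\nu(u)=\log|u|-(1+c)\log|1+u|,\qquad u\in\mathbb C\setminus\{-1\},\qquad\nu(0)=-\infty .
\]

\begin{lemma}\label{lem:nu}
{\rm(a)} If $\operatorname{Re}u\ge-\frac12$, then $\nu(u)\le c\log2$.
{\rm(b)} If $|u|\ge2$, then $\nu(u)\le(1+c)\log2-c\log|u|\le\log2$.
{\rm(c)} If $\frac1c\le|u|\le\frac2c$, then $\nu(u)>-3c-c\log\frac1c$.
\end{lemma}

\begin{proof}
(a) $|1+u|^2=1+2\operatorname{Re}u+|u|^2\ge|u|^2$ and $|1+u|\ge1+\operatorname{Re}u\ge\frac12$.
(b) $|1+u|\ge|u|-1\ge|u|/2$.
(c) $-\nu(u)\le\log(1+\frac1{|u|})+c\log(1+|u|)\le c+c\log\frac3c$, and $1+\log3<3$.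
\end{proof}

\subsection{The Stein set $X$}
On $G$ define
\begin{equation}\label{eq:psi}
\psi=\log\Bigl|\frac w{R(A)}\Bigr|+\log^+|z|-(1+c)\log|1+u|+2cv-3c,\qquad X=\{p\in G:\ \psi<0\}.
\end{equation}
The function $w/R(A)$ is holomorphic and $1+u$ is holomorphic without zeros on $G$, so $\psi$ is psh and continuous with values in $[-\infty,\infty)$. By (F1), $X$ is Stein. For $z\ne0$ we have $w/R=u/z$, and $\log^+|z|-\log|z|=\log^+\frac1{|z|}$, so
\begin{equation}\label{eq:psi2}
\psi=\nu(u)+\log^+\tfrac1{|z|}+2cv-3c\qquad(z\ne0).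
\end{equation}
Here the factor $z$ in $zw$ is used a second time: the penalty $\log^+\frac1{|z|}$ is not psh across $z=0$, but its pole cancels against the zero of $u$. Let
\[
Y_0=X\cap\{|u|<\tfrac2c\},\qquad Y_\infty=X\cap\{|u|>\tfrac1c\},\qquad X=Y_0\cup Y_\infty .
\]

\begin{lemma}\label{lem:neck}
$Y_0\cap Y_\infty\subset J$.
\end{lemma}

\begin{proof}
On $Y_0\cap Y_\infty$ we have $u\ne0$, hence $z\ne0$. By \eqref{eq:psi2}, $\psi<0$ and Lemma~\ref{lem:nu}(c), $\log^+\frac1{|z|}+2cv<3c-\nu(u)<6c+c\log\frac1c=2cV$.
\end{proof}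

\subsection{The covering}
The function $\alpha+\omega$ may vanish in the inner part; we remove these zeros, and only these. Let $H=\{p\in Y_0:\alpha+\omega=0\}$ and $X'=X\setminus H$. By Lemmas~\ref{lem:branch} and~\ref{lem:neck}, $H\cap Y_\infty=\emptyset$, so
\[
X'=Y_\infty\cup(Y_0\setminus H)
\]
is open. Without the neck, $H$ could accumulate at points of $Y_\infty$ and the next step would fail. The boundary of $X'$ in $X$ is contained in $H$. A point of $H$ has a ball $B\subset Y_0$ around it, and $B\cap X'=\{p\in B:\alpha+\omega\ne0\}$ is Stein by (F1). By (F2), $X'$ is Stein.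

Let $\mathcal Y=\{(p,l)\in(Y_0\setminus H)\times\mathbb C:\ e^l=\alpha+\omega\}$. It is the pullback of $\exp:\mathbb C\to\mathbb C\setminus\{0\}$ under $\alpha+\omega$, hence a covering of $Y_0\setminus H$. Let $\mathcal X$ be the quotient of the disjoint union of $Y_\infty\times\mathbb Z$ and $\mathcal Y$ by the identifications
\begin{equation}\label{eq:glue}
(p,k)\sim(p,\Lambda(p)+2\pi ik),\qquad p\in Y_0\cap Y_\infty,\ k\in\mathbb Z,
\end{equation}
and let $\operatorname{pr}:\mathcal X\to X'$ be the projection.

\begin{lemma}\label{lem:stein}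
$\operatorname{pr}:\mathcal X\to X'$ is a covering, $\mathcal Y$ and $Y_\infty\times\mathbb Z$ embed in $\mathcal X$ as open subsets, and $\mathcal X$ is a Stein manifold.
\end{lemma}

\begin{proof}
For $p\in Y_0\cap Y_\infty$ the logarithms of $\alpha+\omega$ at $p$ are exactly the numbers $\Lambda(p)+2\pi ik$. So \eqref{eq:glue} is a homeomorphism, compatible with the projections, between the parts of the two coverings that lie over the open set $Y_0\cap Y_\infty$. Hence $\operatorname{pr}^{-1}(Y_\infty)=Y_\infty\times\mathbb Z$ and $\operatorname{pr}^{-1}(Y_0\setminus H)=\mathcal Y$, and every point of $X'$ has an evenly covered neighborhood. The space $\mathcal X$ is Hausdorff: points with different projections are separated by preimages of disjoint open sets, and points with the same projection lie in different sheets over an evenly covered neighborhood. It has countable topology because the fibers are countable. Each component of $\mathcal X$ is a covering of a component of $X'$ and is Stein by (F3).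
\end{proof}

\section{Lifting $\Omega$ to the covering}\label{sec:fit}

It remains to choose $L$ large and $y_N$ small so that $\Omega\subset X$ and $\Omega_0\cap Y_0\subset J$. There are three regimes. For huge $|u|$ the term $\nu(u)$ outweighs any penalty. For $|A|$ much larger than $A_N$ both penalties are switched off by $\omega$. In the remaining range Lemma~\ref{lem:scales} applies, and the wall confines $(\alpha,b)$ so well that the penalties that are still switched on vanish.

\subsection{The remaining constants}\label{sec:const}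
Choose, in this order:
\begin{itemize}
\item[(a)] $L_1\ge2$ with $M_1L_1\ge C_1$, and $L\ge4L_1$ with $0.9\,M_1L\ge C_1+\frac2c$ and $\frac12M_2L^2\ge C_2+\frac2c$. Put $V_{\max}=\max(C_1+M_1L,\ C_2+M_2(L+1)^2)$ and $E=\exp(\frac3c+2V_{\max})$. Since $|\omega|<L$, we have $v\le V_{\max}$ on $G$; also $E>\frac2c>2$.
\item[(b)] $\varepsilon>0$ with $\varepsilon\le\frac1{4E}$, $\ 4L\varepsilon M_1\le\frac14$ and $4L\varepsilon(2L+2)M_2\le\frac14$.
\item[(c)] $\eta_1,\eta_2>0$ with $16L\eta_1\le(300N)^{-2}$ and such that
\begin{equation}\label{eq:v1zero}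
|\alpha|,|b|\le\tfrac43,\quad d_N(\alpha,b)\le\eta_1,\quad|\log|z||\le\eta_2\quad\Longrightarrow\quad v_1=0 .
\end{equation}
This is possible: the compact sets $\{|\alpha|,|b|\le\frac43,\ d_N\le\eta_1\}$ decrease to $Z_N$ as $\eta_1\downarrow0$, so for small $\eta_1$ they lie in the open set $\{\max_i|P_i|<1\}$, and $\max_i|P_i|\le\lambda'<1$ on them. Take $\eta_2$ with $e^{m\eta_2}\lambda'\le1$; then $|P_i^*|=|z|^m|P_i|\le1$.
\item[(d)] $s_N\in(0,t_0^2/2)$ with $s_N\le s(E,\varepsilon)$ and $4Ee^{-1/t}\le\min(c,\eta_2)^2$ for $0<t\le\sqrt{2s_N}$.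
\item[(e)] $\bar y_N>0$ with $100\,\bar y_N^2\le s_N$ and $4E\exp(-t^{-1}+t^{-1/2})\le\eta_1$ for $0<t\le2\bar y_N$.
\end{itemize}
All constants of Section~\ref{sec:log} and (a)--(e) depend only on $N$, $t_0$ and $d_N$; they do not depend on the sequence $(y_M)$, nor on $k_0$, $\sigma$, $T$. So we may now fix a sequence that satisfies \eqref{eq:lac} and $y_N\le\bar y_N$ for every $N$. This determines one domain $\Omega$, the same for all $N$.

\subsection{The domain lies in $X$}

\begin{lemma}\label{lem:far}
At points of $G$ with $|A|>s_N$ one has $\operatorname{Re}\omega>\frac32$ and $2cv\le-4$.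
\end{lemma}

\begin{proof}
By (e), $\zeta=A_N/A$ satisfies $|\zeta|\le\frac1{100}$. Since $\omega/L=(1-\zeta)^2/(1+\zeta)^2$, we get $|\omega/L-1|=4|\zeta|/|1+\zeta|^2\le0.05$. So $\operatorname{Re}\omega\ge0.9L\ge7.2$, as $L\ge8$. Further $\omega-1=L(1+\zeta')$ with $|\zeta'|\le0.05+\frac18=0.175$, so $\operatorname{Re}(\omega-1)^2\ge L^2(1-2|\zeta'|-|\zeta'|^2)\ge\frac12L^2$. By (a), both arguments of the maximum that defines $v$ are at most $-\frac2c$.
\end{proof}

\begin{lemma}\label{lem:near}
At points of $\Omega_0$ with $|u|<E$ and $|A|\le s_N$ one has $\operatorname{Re}u\ge-\frac12$, $|\log|z||\le c$ and $v\le\frac14$.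
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:bounds}(b) and (d), Lemma~\ref{lem:scales} applies with $E$ and $\varepsilon$. It gives $0<t\le\sqrt{2s_N}$, $\operatorname{Re}u\ge-\varepsilon-\varepsilon E\ge-\frac12$ by (b), and $|\log|z||\le\sqrt\Sigma\le\min(c,\eta_2)$ by (ii) and (d).

To bound $v$ we first replace $\omega$ by the real number $\omega_0=L\,\Theta(t^2)^2\in[0,L)$. Since $\operatorname{Re}A>0$, we have $|A+A_N|\ge A_N$, so by (i)
\[
|\Theta(A)-\Theta(t^2)|=\frac{2A_N|A-t^2|}{|A+A_N|\,(t^2+A_N)}\le\frac{2|A-t^2|}{t^2}\le2\varepsilon .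
\]
As $|\Theta|<1$ at both points, $|\omega-\omega_0|\le4L\varepsilon$ and $|(\omega-1)^2-(\omega_0-1)^2|=|\omega-\omega_0|\,|\omega+\omega_0-2|\le4L\varepsilon(2L+2)$. By (b),
\[
v\le\tfrac14+\max\bigl(v_1-M_1\omega_0,\ v_2-M_2(\omega_0-1)^2\bigr),
\]
and it suffices to show $v_1\le M_1\omega_0$ and $v_2\le M_2(\omega_0-1)^2$.

\emph{Case $\omega_0\ge L_1$.} Then $v_1\le C_1\le M_1L_1\le M_1\omega_0$, and $v_2\le C_2\le M_2\le M_2(\omega_0-1)^2$ because $\omega_0\ge2$.

\emph{Case $\omega_0<L_1$.} Then $|\Theta(t^2)|<\frac12$, since $L_1\le L/4$. With $\tau=t/y_N$ we have $\Theta(t^2)=(\tau^2-1)/(\tau^2+1)$, so $\frac13<\tau^2<3$. Hence $\theta_N(t)=1$, $t<2y_N$ and $\varphi=h(t)[d_N+(\tau-1)^2d_*]$. From $\varphi\le\Sigma$, (ii) and (e),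
\begin{equation}\label{eq:confine}
d_N(\alpha,b)+(\tau-1)^2d_*(\alpha,b)\le4Ee^{-1/t}/h(t)=4E\exp(-t^{-1}+t^{-1/2})\le\eta_1 .
\end{equation}
Since $|\alpha|,|b|<\frac43$ and $|\log|z||\le\eta_2$, \eqref{eq:v1zero} gives $v_1=0\le M_1\omega_0$. If $\omega_0\le\frac14$, then $M_2(\omega_0-1)^2\ge\frac9{16}\cdot2C_2\ge v_2$. If $\omega_0>\frac14$, then
\[
|\tau^2-1|>\frac{\tau^2+1}{2\sqrt L}\ge\frac{(\tau+1)^2}{4\sqrt L},\qquad\text{so}\qquad|\tau-1|>\frac{\tau+1}{4\sqrt L}>\frac1{4\sqrt L},
\]
and \eqref{eq:confine} gives $d_*\le16L\eta_1\le(300N)^{-2}$. Thus $|\alpha-1|\le\frac1{300N}$ and $|\beta|=|z||b|\le\frac3{300N}$, so $v_2=0$.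
\end{proof}

\begin{proposition}\label{prop:fit}
$\Omega_0\cup S\subset X$, $\ \Omega_0\cap Y_0\subset J$, and $S\subset(Y_0\setminus Y_\infty)\cap\{\operatorname{Re}\omega>\frac32\}$.
\end{proposition}

\begin{proof}
On $S$, \eqref{eq:S} gives $|A|>t_0^2/2>s_N$, so Lemma~\ref{lem:far} applies. With $|w/R|\le\frac14$, $|z|<\frac32$ and $|1+u|>\frac12$, formula \eqref{eq:psi} gives $\psi\le\log\frac14+\log\frac32+\frac54\log2-4<0$. So $S\subset X$, and $|u|<\frac12<\frac1c$ places $S$ in $Y_0\setminus Y_\infty$.

Now take a point of $\Omega_0\subset G$. We use \eqref{eq:psi2} and $\log^+\frac1{|z|}<1$.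

\emph{Case 1: $|u|\ge E$.} By Lemma~\ref{lem:nu}(b) and $c\log E=3+2cV_{\max}$,
\[
\psi\le(1+c)\log2-3-2cV_{\max}+1+2cV_{\max}-3c=(1+c)\log2-2-3c<0 .
\]

\emph{Case 2: $|u|<E$, $|A|>s_N$.} By Lemma~\ref{lem:bounds}(b) and Lemma~\ref{lem:nu}(a),(b), $\nu(u)\le\log2$. By Lemma~\ref{lem:far}, $\log^+\frac1{|z|}+2cv<1-4<2cV$, so the point is in $J$, and $\psi<\log2-3-3c<0$.

\emph{Case 3: $|u|<E$, $|A|\le s_N$.} By Lemma~\ref{lem:near}, $\log^+\frac1{|z|}+2cv\le\frac32c<2cV$, so the point is in $J$. By Lemma~\ref{lem:nu}(a), $\psi\le c\log2+\frac32c-3c<0$.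

Hence $\Omega_0\subset X$. Points of $\Omega_0\cap Y_0$ have $|u|<\frac2c<E$, so they fall under Case 2 or 3 and lie in $J$.
\end{proof}

\subsection{The lift}

\begin{proposition}\label{prop:iota}
There is a holomorphic map $\iota:\Omega\to\mathcal X$ with $\operatorname{pr}\circ\iota=\mathrm{id}$ and $\iota(p)=(p,\Lambda(p))\in\mathcal Y$ for $p\in\Omega\cap\Omega_0\cap Y_0$.
\end{proposition}

\begin{proof}
Define
\[
\iota(p)=\begin{cases}(p,0)\in Y_\infty\times\mathbb Z,&p\in\Omega\cap\Omega_0\cap Y_\infty,\\ (p,\Lambda(p))\in\mathcal Y,&p\in\Omega\cap\Omega_0\cap Y_0,\\ \bigl(p,\operatorname{Log}\omega+\operatorname{Log}(1+\alpha/\omega)\bigr)\in\mathcal Y,&p\in\Omega\cap S.\end{cases}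
\]
The second line makes sense because $\Omega_0\cap Y_0\subset J$, where $\alpha+\omega\ne0$. The third makes sense because $S\subset Y_0$ and $\operatorname{Re}\omega>\frac32>|\alpha|$ on $S$. The three open sets cover $\Omega$, since $\Omega\subset\Omega_0\cup S$ and $\Omega_0\subset Y_0\cup Y_\infty$. The first two lines agree on their overlap by \eqref{eq:glue} with $k=0$. The last two agree on theirs by Lemma~\ref{lem:branch}, since $\operatorname{Re}\omega>\frac32$ there. The first and third sets are disjoint, since $S\cap Y_\infty=\emptyset$. So $\iota$ is a continuous section of the local biholomorphism $\operatorname{pr}$, hence holomorphic.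
\end{proof}

\section{Proof of the theorem}\label{sec:proof}

\subsection{The case $n=5$}
Let $\Omega\subset\mathbb C^5$ be the domain fixed in Section~\ref{sec:const}. By Proposition~\ref{prop:domain} it is bounded and has $C^\infty$ boundary, and for each $N$ the family $\Phi^N$ satisfies the hypotheses of Lemma~\ref{lem:lift} and contains the discs $D_{k/N}$, $k=0,\dots,N$, with center $q_N$.

Fix $N$ and $x\in[0,1]$. On the disc $D_x$ we have $w=0$, so $A=A_N>0$, $u=0$ and $\omega=0$; also $|z|,|\alpha|,|\beta|\le1$ and $|y|<1$. Thus $D_x\subset G$, $\psi=-\infty$ on $D_x$ by \eqref{eq:psi}, and $\alpha+\omega=e^{2\pi iNx}\ne0$. So $D_x\subset Y_0\setminus H$, and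
\[
\widehat D_x(\zeta)=(D_x(\zeta),2\pi iNx)\in\mathcal Y\subset\mathcal X
\]
is a continuous lift of $D_x$, holomorphic in $\mathbb D$. For $|\zeta|=1$ the point $D_x(\zeta)$ lies in $\Omega\cap\Omega_0\cap Y_0\subset J$ and has $\omega=0$, $b=x$. By Lemmas~\ref{lem:branch} and~\ref{lem:ell}, $\Lambda=\ell(e^{2\pi iNx},x)=2\pi iNx$ there, so $\widehat D_x=\iota\circ D_x$ on $\partial\mathbb D$ by Proposition~\ref{prop:iota}. The centers $\widehat D_{k/N}(0)=(q_N,2\pi ik)$, $k=0,\dots,N$, are distinct points of the Stein manifold $\mathcal X$. Proposition~\ref{prop:count} gives $\#\pi^{-1}(q_N)\ge N+1$. Only $X$, $\mathcal X$ and $\iota$ depend on $N$, while $\Omega$ does not; so the envelope of $\Omega$ is infinitely sheeted.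

\subsection{The case $n>5$}
A product of $\Omega$ with a ball has corners, so we round it off with the function $r_\Omega$ of Proposition~\ref{prop:domain}(a). Let
\[
\Omega^{(n)}=\{(p,\xi)\in\mathbb C^5\times\mathbb C^{n-5}:\ r_\Omega(p)+|\xi|^2<0\}.
\]
If $(p,\xi)\in\Omega^{(n)}$, then $p\in\Omega$ and $|\xi|^2<\max_{\overline\Omega}|r_\Omega|$, so $\Omega^{(n)}$ is bounded. The segment from $(p,\xi)$ to $(p,0)$ lies in $\Omega^{(n)}$ and $\Omega\times\{0\}\subset\Omega^{(n)}$ is connected, so $\Omega^{(n)}$ is a domain. On the zero set of $r_\Omega+|\xi|^2$ the differential is nonzero: if $\xi\ne0$ because $d|\xi|^2\ne0$, and if $\xi=0$ because then $r_\Omega(p)=0$ and $dr_\Omega(p)\ne0$. So the boundary is $C^\infty$.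

The family $(\Phi^N,0)$ satisfies the hypotheses of Lemma~\ref{lem:lift} for $\Omega^{(n)}$. The map $(p,\xi)\mapsto\iota(p)$ is holomorphic from $\Omega^{(n)}$ to $\mathcal X$, and it takes $(D_{k/N}(\zeta),0)$ to $\widehat D_{k/N}(\zeta)$ for $|\zeta|=1$. Proposition~\ref{prop:count}, which does not require $\mathcal X$ to have dimension $n$, shows that the envelope of $\Omega^{(n)}$ has at least $N+1$ points over $(q_N,0)$ for every $N$. This completes the proof of Theorem~\ref{thm:main}. \qed

\begin{thebibliography}{9}

\bibitem{DG} Docquier and Grauert, 1960.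

\bibitem{Jupiter} Daniel Jupiter, \emph{A schlichtness theorem for envelopes of holomorphy}, arXiv:math/0404497 (2004).

\bibitem{Stein} K.~Stein, 1956.

\end{thebibliography}
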